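\title{Asymptotic cohomological functions are limits}

\begin{abstract}
Let $X$ be an irreducible complex projective variety of dimension $n$ and $L$ a line bundle on $X$. We prove that $h^i(X,L^{\otimes m})/m^n$ converges as $m\to\infty$ for every $i$, so that the upper limit defining the asymptotic cohomological function $\widehat h^i(X,L)$ is a limit. We also obtain the lower bound $h^i(X,L^{\otimes m})\ge \widehat h^i(X,L)\,m^n/n!-Cm^{n-1}$, whose error term has the optimal order. The proof reduces $X$ modulo primes $p$, compares $L^{\otimes pm}$ with $L^{\otimes m}$ by means of Frobenius with an error that is uniform in $p$, and uses that the ratio of consecutive primes tends to $1$. In characteristic $p$ the sequence converges along the exponents $mp^e$, but for a line bundle on the incidence threefold in $\mathbb P^2\times\mathbb P^2$ it does not converge.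
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be an irreducible complex projective variety of dimension $n$ (varieties are reduced) and let $L$ be a line bundle on $X$. We write $L^m=L^{\otimes m}$ and $h^i(X,G)=\dim H^i(X,G)$, or $h^i(G)$ when the space is understood. The numbers $h^i(X,L^m)$ grow at most like $m^n$ (Lemma~\ref{lem:twist}(a) below), and the \emph{asymptotic cohomological functions}
\[
\widehat h^i(X,L)=\limsup_{m\to\infty}\frac{h^i(X,L^m)}{m^n/n!},\qquad i\ge0,
\]
measure the leading term of this growth. The function $\widehat h^0$ is the volume. Let $N^1(X)$ be the group of line bundles modulo numerical equivalence, where two bundles are equivalent if they have the same degree on every integral curve in $X$; it is a free abelian group of finite rank. K\"uronya showed that $\widehat h^i(X,L)$ depends only on the class $[L]\in N^1(X)$ and that $\widehat h^i$ extends to a continuous function on $N^1(X)_{\mathbb R}$. The extension is homogeneous of degree $n$, so that $\widehat h^i(X,\alpha/t)=t^{-n}\,\widehat h^i(X,\alpha)$ for $\alpha\in N^1(X)$ and integers $t\ge1$.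

The upper limit is known to be a limit for $i=0$ and for toric varieties. The following question is posed in \cite{HKP}: \emph{does $\lim_m h^i(X,L^m)/(m^n/n!)$ exist for every $X$, every $L$ and every $i\ge1$?}

The simplest cases all say yes. On a smooth curve of genus $g$ with $\deg L=d$, Riemann--Roch gives $(h^0,h^1)(L^m)=(dm+1-g,\,0)$ for $d>0$ and $dm>2g-2$, it gives $(0,\,|d|m+g-1)$ for $d<0$, and for $d=0$ one has $h^0\le1$ and $h^1\le g$. In any dimension the Euler characteristic $\chi(X,L^m)$ is a polynomial in $m$ of the form $(L^n)\,m^n/n!+O(m^{n-1})$, so the alternating sum of the sequences converges. For ample $L$, Serre vanishing leaves only the term $i=0$. On a smooth variety Serre duality gives $h^n(L^m)=h^0(\omega_X\otimes L^{-m})$, which differs from $h^0(L^{-m})$ by $O(m^{n-1})$ (write $L$ and $\omega_X$ as differences of globally generated bundles and apply Lemma~\ref{lem:twist}(b)); so the case $i=n$ follows from the case $i=0$. On a smooth surface the Euler characteristic then settles $i=1$. On a smooth threefold the same reasoning controls only the difference $h^1-h^2$, and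 nothing formal prevents $h^1$ and $h^2$ from oscillating together. There is also no multiplicative structure to appeal to: sections of the powers of $L$ form a graded ring, but the cup product of two classes in $H^i$ lies in $H^{2i}$.

The answer is nevertheless yes.

\begin{theorem}\label{thm:main}
Let $X$ be an irreducible complex projective variety of dimension $n$, let $L$ be a line bundle on $X$ and let $i\ge0$. Then
\[
\lim_{m\to\infty}\frac{h^i(X,L^m)}{m^n/n!}
\]
exists. Moreover, if $n\ge1$, there is a constant $C$ with
\[
h^i(X,L^m)\ \ge\ \widehat h^i(X,L)\,\frac{m^n}{n!}-C\,m^{n-1}\qquad\text{for all }m\ge1 .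
\]
For all $n\ge1$ and $1\le i\le n$ there are $X$ and $L$ for which the error term cannot be replaced by $o(m^{n-1})$.
\end{theorem}

Two complements accompany this theorem. The first allows a coherent sheaf of coefficients and an arbitrary sequence of line bundles with a limiting direction. The \emph{rank} of a coherent sheaf on an integral scheme is the dimension of its stalk at the generic point over the function field.

\begin{theorem}\label{thm:real}
Let $X$ be an irreducible complex projective variety of dimension $n\ge1$, let $G$ be a coherent sheaf on $X$ of rank $\rho\ge0$, let $\alpha\in N^1(X)_{\mathbb R}$, and let $D_m$ be line bundles with $[D_m]/m\to\alpha$. Then for every $i\ge0$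
\[
\lim_{m\to\infty}\frac{h^i(X,G\otimes D_m)}{m^n/n!}=\rho\cdot\widehat h^i(X,\alpha).
\]
\end{theorem}

The second shows that the oscillation left open above for threefolds does occur in positive characteristic, so that any proof of Theorem~\ref{thm:main} has to use characteristic $0$.

\begin{theorem}\label{thm:charp}
Let $k$ be an algebraically closed field of characteristic $p>0$.
\begin{enumerate}
\item[(1)] For $X$ integral and projective over $k$ of dimension $n\ge1$, a line bundle $L$ on $X$, $i\ge0$ and $m\ge1$, the limit $\lim_{e\to\infty}h^i(X,L^{mp^e})/(mp^e)^n$ exists.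
\item[(2)] Let $X=\{x_1y_1+x_2y_2+x_3y_3=0\}\subset\mathbb P^2\times\mathbb P^2$ and $L=\mathcal O(1,-1)|_X$. For $i=1,2$ the limit $\lim_{m\to\infty}h^i(X,L^m)/m^3$ does not exist.
\end{enumerate}
\end{theorem}

What replaces multiplication of sections is the Frobenius morphism $F$. In characteristic $p$ one has $h^i(L^{pm})=h^i(F_*\mathcal O_X\otimes L^m)$ in every degree $i$, and $F_*\mathcal O_X$ has rank $p^n$, so $h^i(L^{pm})$ is close to $p^nh^i(L^m)$. A complex variety can be reduced modulo all but finitely many primes, and semicontinuity carries one of the two inequalities back to $\mathbb C$. Section~\ref{sec:seq} shows that this one inequality suffices, provided its error term is uniform in $p$. Sections~\ref{sec:frob} and~\ref{sec:unif} prove the uniform estimate, first for curves by hand and then in general. Section~\ref{sec:main} carries out the reduction and proves Theorem~\ref{thm:main}; Sections~\ref{sec:real} and~\ref{sec:charp} prove the complements.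

\section{A convergence criterion for sequences}\label{sec:seq}

We isolate the elementary statement that will be applied to $f(m)=h^i(X,L^m)/m^n$.

\begin{lemma}\label{lem:seq}
Let $f\colon\mathbb Z_{\ge1}\to\mathbb R$ and let $B,C\ge0$ be constants such that
\begin{enumerate}
\item[(i)] $|f(N)-f(M)|\le B\,\dfrac{N-M}{N}$ for all $N\ge M\ge1$;
\item[(ii)] for every $m\ge1$ there is $p_0(m)$ with $f(pm)\le f(m)+C/m$ for all primes $p>p_0(m)$.
\end{enumerate}
Then $\lim_{N}f(N)$ exists, and $\lim_Nf(N)\le f(m)+C/m$ for every $m\ge1$.
\end{lemma}

\begin{proof}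
By (i) with $M=1$, the function $f$ is bounded. Fix $m$. For $N\ge2m$ let $p$ be the largest prime with $pm\le N$ and let $p'$ be the next prime. Then $p'm>N$, so
\[
0\le\frac{N-pm}{N}<1-\frac{p}{p'} .
\]
As $N\to\infty$ we have $p\to\infty$, and $p/p'\to1$: by the prime number theorem the number of primes up to $x$ is asymptotic to $x/\log x$, so for each $\varepsilon>0$ the interval $(x,(1+\varepsilon)x]$ contains a prime once $x$ is large. For $N$ so large that $p>p_0(m)$, conditions (i) and (ii) give
\[
f(N)\le f(pm)+B\,\frac{N-pm}{N}\le f(m)+\frac Cm+B\Bigl(1-\frac p{p'}\Bigr).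
\]
Hence $\limsup_Nf(N)\le f(m)+C/m$ for every $m$. Taking the lower limit over $m$ gives $\limsup f\le\liminf f$.
\end{proof}

The order of the quantifiers matters. Nothing is required of $p_0(m)$, because $m$ is fixed before $p$ tends to infinity; for the same reason $C$ must not depend on $p$.

\begin{example}\label{ex:sine}
One prime is not enough. Fix $p$ and let $f(m)=\sin(2\pi\log m/\log p)$. Then $f(pm)=f(m)$ for all $m$. Condition (i) holds: if $M\ge N/2$, then $|f(N)-f(M)|\le\frac{2\pi}{\log p}\log\frac NM\le\frac{4\pi}{\log p}\frac{N-M}N$, and if $M<N/2$, then $|f(N)-f(M)|\le2\le4\frac{N-M}N$. But $f(p^e)=0$ while $f(\lfloor p^{e+1/4}\rfloor)\to1$. Theorem~\ref{thm:charp} describes the same behavior in geometry.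
\end{example}

\section{Frobenius pushforwards}\label{sec:frob}

Throughout this section $k$ is a perfect field of characteristic $p>0$. For a scheme $Y$ of finite type over $k$, the \emph{absolute Frobenius} $F\colon Y\to Y$ is the identity on points and the $p$-th power map on functions. Thus $F_*\mathcal O_Y$ is the sheaf $\mathcal O_Y$ on which a function $b$ acts by multiplication with $b^p$. It is coherent: if an algebra $B$ is generated over $k$ by $b_1,\dots,b_N$, then, since $k=k^p$, the monomials in the $b_j$ with exponents less than $p$ generate $B$ over $B^p$. For a line bundle $M$ we have $F^*M\cong M^p$, because $F^*$ raises transition functions to the $p$-th power, and the projection formula gives $F_*\mathcal O_Y\otimes M\cong F_*(M^p)$. As $F$ is the identity on points, $H^j(Y,F_*(M^p))$ is the group $H^j(Y,M^p)$ with $\lambda\in k$ acting as $\lambda^p$. Since $\lambda\mapsto\lambda^p$ is an automorphism of $k$, the dimension is unchanged. So for projective $Y$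
\begin{equation}\label{eq:proj}
h^j(Y,F_*\mathcal O_Y\otimes M)=h^j(Y,M^p).
\end{equation}

We want to replace $F_*\mathcal O_X$ in \eqref{eq:proj} by $\mathcal O_X^{\oplus p^n}$. Any coherent sheaf of rank $\rho$ can be compared with $\mathcal O_X^{\oplus\rho}$ (Lemma~\ref{lem:bounded}), but the constant in that comparison depends on the sheaf, hence on $p$, in an uncontrolled way. We need an explicit approximation of $F_*\mathcal O_X$, built from a list of line bundles that does not depend on $p$. On projective space $F_*\mathcal O$ itself is of this kind.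

\begin{lemma}\label{lem:Pn}
On $\mathbb P=\mathbb P^n_k$ there is an isomorphism $F_*\mathcal O_{\mathbb P}\cong\bigoplus_{l=0}^n\mathcal O(-l)^{\oplus c_l}$ with $\sum_lc_l=p^n$.
\end{lemma}

\begin{proof}
Let $S=k[x_0,\dots,x_n]$ and let $S'=\bigoplus_tS_{pt}$, with $S_{pt}$ placed in degree $t$ and $g\in S$ acting by multiplication with $g^p$. This is a graded $S$-module. Its associated sheaf is $F_*\mathcal O_{\mathbb P}$, because on $\{x_j\ne0\}$ its sections are the fractions $g/x_j^{pt}$ with $g\in S_{pt}$, that is, all regular functions, with the action through $p$-th powers. Since $k$ is perfect, $S$ is free over $S^p=k[x_0^p,\dots,x_n^p]$ with basis the monomials $x^{\mathbf a}$, $0\le a_j<p$. The part $S'$ of degree divisible by $p$ is therefore free on those $x^{\mathbf a}$ with $p$ dividing $|\mathbf a|=\sum a_j$, and $x^{\mathbf a}$ has degree $l=|\mathbf a|/p$ in $S'$. It contributes a summand $\mathcal O(-l)$. We have $l\le n$ because $|\mathbf a|\le(n+1)(p-1)<(n+1)p$. The number of such $\mathbf a$ is $p^n$, because $a_1,\dots,a_n$ are arbitrary and determine $a_0$.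
\end{proof}

For a general $X$ we pull this decomposition back along a finite map to $\mathbb P^n$. Frobenius commutes with every morphism $\pi\colon X\to\mathbb P$, so there is a map $F_*\mathcal O_{\mathbb P}\to F_*\pi_*\mathcal O_X=\pi_*F_*\mathcal O_X$ and, by adjunction, a map
\[
\varphi\colon\pi^*F_*\mathcal O_{\mathbb P}\to F_*\mathcal O_X,\qquad\text{locally } b\otimes a\mapsto b^p\,\pi^*(a).
\]

\begin{lemma}\label{lem:compare}
Let $X$ be integral and projective over $k$ of dimension $n\ge1$, and let $\pi\colon X\to\mathbb P=\mathbb P^n_k$ be a finite morphism such that the extension of function fields $\kappa'/\kappa$ is separable. Put $A_1=\pi^*\mathcal O(1)$ and $E=\bigoplus_{l=0}^n(A_1^{-l})^{\oplus c_l}$ with $c_l$ as in Lemma~\ref{lem:Pn}. Then there is an exact sequence of coherent sheaves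
\begin{equation}\label{eq:EFQ}
0\to E\to F_*\mathcal O_X\to Q\to0,\qquad\dim\operatorname{Supp}Q\le n-1 .
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Pn}, $\pi^*F_*\mathcal O_{\mathbb P}\cong E$. We show that $\varphi$ is an isomorphism at the generic point of $X$. Identify $F_*\kappa$ with $\kappa^{1/p}$ and $F_*\kappa'$ with $\kappa'^{1/p}$ by $a\mapsto a^{1/p}$. Then the stalk of $\varphi$ is the multiplication map
\[
\kappa'\otimes_\kappa\kappa^{1/p}\to\kappa'^{1/p}.
\]
Its image is the compositum $\kappa'\kappa^{1/p}$. The field $\kappa'^{1/p}$ is purely inseparable over $\kappa'$, and it is separable over $\kappa^{1/p}$, because taking $p$-th roots identifies $\kappa'/\kappa$ with $\kappa'^{1/p}/\kappa^{1/p}$. So it is both separable and purely inseparable over the compositum, and the map is surjective. Source and target both have dimension $[\kappa':\kappa]$ over $\kappa^{1/p}$, so the map is bijective.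

Consequently the kernel and the cokernel $Q$ of $\varphi$ vanish at the generic point, and $\operatorname{Supp}Q$ is a proper closed subset of $X$. The kernel is a torsion subsheaf of a locally free sheaf on an integral scheme, hence zero.
\end{proof}

Separability cannot be dropped. For $\pi\colon\mathbb P^1\to\mathbb P^1$ given by $x=y^p$, the image of $\varphi$ on the affine line is $k[y^p]$, which has rank $1$ in the rank $p$ module $F_*k[y]$.

\begin{example}[Curves]\label{ex:curves}
Let $k$ be algebraically closed, $X$ a smooth projective curve of genus $g$, and $\pi\colon X\to\mathbb P^1$ a separable map of degree $\delta$. The exponents in Lemma~\ref{lem:Pn} are $(0,0)$ and $(a,p-a)$ for $1\le a\le p-1$, so $E=\mathcal O_X\oplus(A_1^{-1})^{\oplus(p-1)}$ with $\deg A_1=\delta$. The sheaf $Q$ has finite length, and we can compute the length without knowing $Q$. By \eqref{eq:proj}, $\chi(F_*\mathcal O_X)=\chi(\mathcal O_X)$, so \eqref{eq:EFQ} gives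
\[
\operatorname{length}Q=\chi(\mathcal O_X)-\chi(E)=-(p-1)\chi(A_1^{-1})=(p-1)(\delta+g-1).
\]
As a check, for the model $x=y^2$ of a simple ramification point with $p$ odd, the image of $\varphi$ is $k[y^p,y^2]\subset k[y]$. It misses the monomials $y,y^3,\dots,y^{p-2}$, a contribution of $(p-1)/2$; and if all ramification is simple, the Riemann--Hurwitz formula counts $2(\delta+g-1)$ ramification points.

Now let $L$ be any line bundle on $X$. Restriction to a fiber $D$ of $\pi$, a scheme of length $\delta$, gives $0\to L^m\otimes A_1^{-1}\to L^m\to\mathcal O_D\to0$, hence $h^i(L^m\otimes A_1^{-1})\le h^i(L^m)+\delta$. Tensoring \eqref{eq:EFQ} with $L^m$ we obtain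
\[
h^i(L^{pm})\le h^i(E\otimes L^m)+\operatorname{length}Q\le p\,h^i(L^m)+(p-1)(2\delta+g-1).
\]
After division by $pm$ this is condition (ii) of Lemma~\ref{lem:seq} with $C=2\delta+g-1$, a number that does not see $p$. For $X=\mathbb P^1$, $\delta=1$, $L=\mathcal O(-1)$ and $i=1$ the inequality is the equality $pm-1=p(m-1)+(p-1)$.
\end{example}

Two features of the example persist in dimension $n$. The size of $Q$ is $O(p^n)$, and this is read off from the other two terms of \eqref{eq:EFQ}. The growth of $h^i(Q\otimes L^m)$ in $m$ is $O(m^{n-1})$, because $Q$ has small support. To combine the two statements into a bound $O(p^nm^{n-1})$ we need an invariant that plays the role of the length.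

\section{The uniform Frobenius estimate}\label{sec:unif}

\subsection*{Bounding all twists by finitely many}
Let $Y$ be a projective scheme over an arbitrary field $k$ and let $A_1,\dots,A_r$ be globally generated line bundles on $Y$. For $a\in\mathbb Z^r$ write $A^a=A_1^{a_1}\otimes\dots\otimes A_r^{a_r}$ and $|a|=\sum_l|a_l|$, and let $e_l$ be the $l$-th unit vector. For a coherent sheaf $G$ and $d\ge0$ put
\[
T_d(G)=\max\bigl\{h^j(Y,G\otimes A^{-u}):\ j\ge0,\ u\in\mathbb Z_{\ge0}^r,\ |u|\le d\bigr\}.
\]
For a sheaf with finite support, $T_d(G)=h^0(G)$. In general one cuts the support down to a finite set by $d$ sections of the $A_l$, and each cut costs one negative twist; this explains the range $|u|\le d$. The invariant involves only finitely many cohomology groups of twists by fixed bundles, so it can be bounded through exact sequences and, in families, by semicontinuity.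

\begin{lemma}\label{lem:twist}
Let $G$ be coherent with $\dim\operatorname{Supp}G\le d$. For all $i\ge0$ and $a,b\in\mathbb Z^r$:
\begin{enumerate}
\item[(a)] $h^i(G\otimes A^a)\le2^d(1+|a|)^d\,T_d(G)$;
\item[(b)] if $d\ge1$, then $|h^i(G\otimes A^a)-h^i(G\otimes A^b)|\le2^d\,|a-b|\,(1+|a|+|b|)^{d-1}\,T_d(G)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Dimensions of cohomology groups, the dimension of the support and global generation are preserved by extension of $k$, so we may assume that $k$ is infinite. We use induction on $d$. If $d=0$, the closed subscheme defined by the annihilator of $G$ is finite, line bundles on it are trivial, and $G\otimes A^a\cong G$; this gives (a).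

Let $d\ge1$ and fix $l$. Since $A_l$ is globally generated, the sections vanishing at a given point of $Y$ form a proper linear subspace of $H^0(Y,A_l)$. The sheaf $G$ has finitely many associated points, and a vector space over an infinite field is not a finite union of proper subspaces. So some section of $A_l$ vanishes at no associated point of $G$. Multiplication by it is injective on $G$; let $G_l$ be the cokernel of $G\otimes A_l^{-1}\to G$. The generic points of $\operatorname{Supp}G$ are associated points and do not lie in $\operatorname{Supp}G_l$, so $\dim\operatorname{Supp}G_l\le d-1$. For every $c\in\mathbb Z^r$ we have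
\begin{equation}\label{eq:cut}
0\to G\otimes A^{c-e_l}\to G\otimes A^c\to G_l\otimes A^c\to0 .
\end{equation}
For $c=-u$ with $u\ge0$ and $|u|\le d-1$, the long exact sequence gives $h^j(G_l\otimes A^{-u})\le h^j(G\otimes A^{-u})+h^{j+1}(G\otimes A^{-u-e_l})$, and so $T_{d-1}(G_l)\le2T_d(G)$.

For arbitrary $c$, the difference $h^i(G\otimes A^c)-h^i(G\otimes A^{c-e_l})$ is at most $h^i(G_l\otimes A^c)$ and at least $-h^{i-1}(G_l\otimes A^c)$ by \eqref{eq:cut}, where $h^{-1}=0$. Part (a) for $G_l$ and $d-1$ bounds both numbers by $2^{d-1}(1+|c|)^{d-1}\cdot2T_d(G)$. Join $a$ to $b$ by $|a-b|$ unit steps along which each coordinate moves monotonically. Every vector $c$ on this path has $|c_l|\le\max(|a_l|,|b_l|)$ for all $l$, hence $|c|\le|a|+|b|$. Adding up the steps proves (b). Finally (b) with $b=0$ gives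
\[
h^i(G\otimes A^a)\le T_d(G)\bigl(1+2^d|a|(1+|a|)^{d-1}\bigr)\le2^d(1+|a|)^d\,T_d(G).\qedhere
\]
\end{proof}

\subsection*{The estimate}
An arbitrary line bundle enters as a difference $L=A_1\otimes A_2^{-1}$ of globally generated ones, so that $L^m=A^{(m,-m)}$ with $r=2$.

\begin{proposition}\label{prop:frob}
For each $n\ge1$ there is a constant $\gamma_n$ with the following property. Let $k$ be a perfect field of characteristic $p>0$, let $X$, $\pi$ and $A_1=\pi^*\mathcal O(1)$ be as in Lemma~\ref{lem:compare}, let $A_2$ be a globally generated line bundle on $X$, and put $L=A_1\otimes A_2^{-1}$ and $K=T_{2n}(\mathcal O_X)$, computed with respect to $A_1,A_2$. Then for all $i\ge0$ and $m\ge1$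
\[
h^i(X,L^{pm})\le p^n\,h^i(X,L^m)+\gamma_nK\,p^n\,m^{n-1}.
\]
\end{proposition}

\begin{proof}
Tensoring \eqref{eq:EFQ} with $L^m$ and using \eqref{eq:proj} gives
\[
h^i(L^{pm})\le h^i(E\otimes L^m)+h^i(Q\otimes L^m).
\]
We apply Lemma~\ref{lem:twist} to both terms; note that $T_n(\mathcal O_X)\le K$.

\emph{The term $E$.} Let $0\le l\le n$. Part (b) for $G=\mathcal O_X$, $d=n$, $a=(m-l,-m)$ and $b=(m,-m)$, where $|a-b|\le n$ and $1+|a|+|b|\le1+4m+n\le(n+5)m$, gives
\[
h^i(A_1^{-l}\otimes L^m)\le h^i(L^m)+n\,2^n(n+5)^{n-1}K\,m^{n-1}.
\]
There are $p^n$ summands in $E$, so $h^i(E\otimes L^m)\le p^nh^i(L^m)+n\,2^n(n+5)^{n-1}K\,p^nm^{n-1}$.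

\emph{The term $Q$.} We first bound $T_{n-1}(Q)$. Let $u,v\ge0$ with $u+v\le n-1$. Tensoring \eqref{eq:EFQ} with $A^{(-u,-v)}$ and using \eqref{eq:proj} gives
\[
h^j(Q\otimes A^{(-u,-v)})\le h^j(A^{(-pu,-pv)})+\sum_{l=0}^nc_l\,h^{j+1}(A^{(-u-l,-v)}).
\]
By part (a) for $G=\mathcal O_X$, the first term is at most $2^n(1+p(n-1))^nK\le(2n)^np^nK$. In the sum, $u+l+v\le2n-1$, so each $h^{j+1}$ is at most $K$ and the sum is at most $p^nK$. Hence $T_{n-1}(Q)\le((2n)^n+1)Kp^n$. Part (a) for $G=Q$ and $d=n-1$ now gives
\[
h^i(Q\otimes L^m)\le2^{n-1}(1+2m)^{n-1}\,T_{n-1}(Q)\le6^{n-1}\bigl((2n)^n+1\bigr)K\,p^nm^{n-1}.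
\]
The proposition holds with $\gamma_n=n\,2^n(n+5)^{n-1}+6^{n-1}((2n)^n+1)$.
\end{proof}

\section{Reduction modulo primes and the main theorem}\label{sec:main}

Let $X$ and $L$ be as in Theorem~\ref{thm:main}. If $n=0$, then $X$ is a point and the sequences are constant, so let $n\ge1$. Our task is to place $X$ in a family whose fibers in characteristic $p$ satisfy the hypotheses of Proposition~\ref{prop:frob} with a common bound for $K$.

\subsection*{The data over $\mathbb C$}
Let $H$ be very ample and choose $t\ge0$ with $L\otimes H^t$ globally generated. Then $A_2=H^{t+1}$ and $A_1=(L\otimes H^t)\otimes H$ are very ample, and $L=A_1\otimes A_2^{-1}$. Embed $X\subset\mathbb P^N$ with $A_2=\mathcal O(1)|_X$. In the embedding given by $A_1$, a general linear subspace of codimension $n+1$ misses $X$, and projection from it is a morphism $\pi\colon X\to\mathbb P^n$ with $\pi^*\mathcal O(1)=A_1$. It contracts no curve, because $A_1$ has positive degree on curves; being proper with finite fibers, it is finite, and it is surjective for reasons of dimension.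

\begin{proposition}\label{prop:spread}
There are a finitely generated subring $R\subset\mathbb C$, a closed subscheme $X_R\subset\mathbb P^N_R$ that is flat over $S=\operatorname{Spec}R$, and a finite $R$-morphism $\pi_R\colon X_R\to\mathbb P^n_R$, such that base change to $\mathbb C$ gives back $X\subset\mathbb P^N$ and $\pi$, and such that for every $s\in S$ with residue field $k(s)$ the fiber $X_s$ is integral of dimension $n$ and $\pi_s\colon X_s\to\mathbb P^n_{k(s)}$ induces a finite separable extension of function fields.
\end{proposition}

\begin{proof}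
The data over $\mathbb C$ involve finitely many coefficients, and $\mathbb C$ is the union of its finitely generated subrings. The limit arguments of \cite[\S8]{EGA} therefore provide $R$, $X_R$ and a finite $\pi_R$ that give back the data over $\mathbb C$. Let $K_0$ be the fraction field of $R$. We replace $R$ three times by a localization $R_g$, $g\ne0$. This is again a finitely generated subring of $\mathbb C$, every nonempty open subset of $S$ contains some $\operatorname{Spec}R_g$, and properties already achieved are preserved.

\emph{Flatness.} By generic flatness, a scheme of finite type over a noetherian domain is flat over a nonempty open subset.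

\emph{Integral fibers.} It is geometric integrality that behaves well in families. Let $\overline{K_0}\subset\mathbb C$ be the algebraic closure of $K_0$. The scheme $X_{\overline{K_0}}$ becomes the integral scheme $X$ after a field extension, so it is integral, and $X_{K_0}$ is geometrically integral. The set of $s\in S$ with $X_s$ geometrically integral is constructible \cite[9.7.7]{EGA}, and a constructible subset of an irreducible noetherian space that contains the generic point contains a nonempty open set. So we may assume that all fibers are integral. By flatness, the coordinate ring of a nonempty affine open subset of $X_R$ embeds in its tensor product with $K_0$. Hence $X_R$ is integral, with the same generic point and function field as $X_{K_0}$.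

\emph{Separability.} At the generic point of $X_R$ the morphism $\pi_R$ is given by a finite extension of fields of characteristic $0$, which is separable. So $\pi_R$ is \'etale at the generic point, and the \'etale locus $V\subset X_R$ is open and nonempty. A flat morphism of finite type of noetherian schemes is open, so the image of $V$ in $S$ is open and nonempty. After localizing, $V_s=V\cap X_s\neq\emptyset$ for all $s$, and $\pi_s$ is \'etale on $V_s$ by base change. The generic point of $X_s$ lies in $V_s$. An \'etale morphism is open and induces finite separable extensions of residue fields, so this point maps to the generic point of $\mathbb P^n_{k(s)}$ and the extension of function fields is finite separable. In particular $\dim X_s=n$.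
\end{proof}

On $X_R$ put $A_1=\pi_R^*\mathcal O(1)$, $A_2=\mathcal O(1)|_{X_R}$ and $L=A_1\otimes A_2^{-1}$. These bundles give back the original ones over $\mathbb C$, and $A_1,A_2$ are globally generated on every fiber.

\subsection*{Semicontinuity}
Recall the semicontinuity theorem: if $Y\to W$ is a projective morphism to a noetherian scheme and $\mathcal G$ is a coherent sheaf on $Y$ that is flat over $W$, then for all $j$ and $c$ the set $\{w\in W:h^j(Y_w,\mathcal G_w)\ge c\}$ is closed. These sets decrease with $c$ and have empty intersection, so one of them is empty: the function $w\mapsto h^j(Y_w,\mathcal G_w)$ is bounded. If $W$ is irreducible and $c_0$ is the value at the generic point, then the set for $c=c_0$ is all of $W$, and the complement of the set for $c=c_0+1$ is a nonempty open set on which the value is $c_0$.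

We apply this to line bundles on $X_R$, which are flat over $S$. Only finitely many bundles and only the degrees $j\le n$ occur in $T_{2n}(\mathcal O_{X_s})$, so
\[
K=\max_{s\in S}T_{2n}(\mathcal O_{X_s})<\infty .
\]
Fix $i$. By flat base change from $K_0$ to $\mathbb C$, the value of $h^i(X_s,L^m)$ at the generic point of $S$ is $h^i(X,L^m)$. Hence, for every $m\ge1$,
\begin{align}
h^i(X_s,L^m)&\ge h^i(X,L^m)&&\text{for all }s\in S,\label{eq:all}\\
h^i(X_s,L^m)&=h^i(X,L^m)&&\text{for all $s$ in a nonempty open set }U_m\subset S.\label{eq:gen}
\end{align}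

The next lemma is where characteristic $0$ is used.

\begin{lemma}\label{lem:points}
Let $R\subset\mathbb C$ be a finitely generated subring and $U\subset\operatorname{Spec}R$ a nonempty open set. For all but finitely many primes $p$ there is a point $s\in U$ whose residue field is finite of characteristic $p$.
\end{lemma}

\begin{proof}
Choose $g\ne0$ with $\operatorname{Spec}R_g\subset U$. By Chevalley's theorem, the image of the morphism of finite type $\operatorname{Spec}R_g\to\operatorname{Spec}\mathbb Z$ is constructible. It contains the generic point because $\mathbb Z\subset R_g$, so it contains all but finitely many primes. If $p$ lies in the image, then $R_g/pR_g$ is a nonzero finitely generated $\mathbb F_p$-algebra, and by the Nullstellensatz the residue field at any of its maximal ideals is a finite extension of $\mathbb F_p$.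
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $h(m)=h^i(X,L^m)$ and $f(m)=h(m)/m^n$. We verify the two conditions of Lemma~\ref{lem:seq}.

\emph{Condition (i)} is proved on $X$ itself. Let $T=T_n(\mathcal O_X)$ and $N\ge M\ge1$. Lemma~\ref{lem:twist}(a) gives $h(M)\le2^n(1+2M)^nT\le6^nT\,M^n$. Part (b) with $a=(N,-N)$ and $b=(M,-M)$, where $|a-b|=2(N-M)$ and $1+|a|+|b|\le5N$, gives $|h(N)-h(M)|\le2^{n+1}5^{n-1}T\,(N-M)N^{n-1}$. Using $1-x^n\le n(1-x)$ for $0\le x\le1$ we obtain
\[
|f(N)-f(M)|\le\frac{|h(N)-h(M)|}{N^n}+\frac{h(M)}{M^n}\Bigl(1-\frac{M^n}{N^n}\Bigr)\le\bigl(2^{n+1}5^{n-1}+n\,6^n\bigr)T\,\frac{N-M}N .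
\]

\emph{Condition (ii).} Fix $m$. By Lemma~\ref{lem:points} there is $p_0(m)$ such that for each prime $p>p_0(m)$ the set $U_m$ contains a point $s$ with finite, hence perfect, residue field of characteristic $p$. The point $s$ is good for the exponent $m$, but it need not lie in $U_{pm}$. For the exponent $pm$ we only have \eqref{eq:all}, and it points in the right direction. With $C=\gamma_nK$, the relations \eqref{eq:all}, Proposition~\ref{prop:frob} and \eqref{eq:gen} give
\[
h(pm)\le h^i(X_s,L^{pm})\le p^nh^i(X_s,L^m)+Cp^nm^{n-1}=p^nh(m)+Cp^nm^{n-1}.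
\]
Dividing by $(pm)^n$ yields $f(pm)\le f(m)+C/m$.

By Lemma~\ref{lem:seq}, $\lim f$ exists; it equals $\widehat h^i(X,L)/n!$. The inequality $\widehat h^i(X,L)/n!\le f(m)+C/m$, multiplied by $m^n$, is the asserted lower bound.

\emph{The order of the error term.} Let $1\le i\le n$, let $\mathcal E$ be an elliptic curve, and let $L$ on $X=(\mathbb P^1)^i\times\mathcal E^{n-i}$ be the exterior product of $\mathcal O(-1)$ on each $\mathbb P^1$ and of a line bundle $M$ of degree $1$ on each $\mathcal E$. For $m\ge1$ we have $(h^0,h^1)(\mathcal O(-m))=(0,m-1)$ on $\mathbb P^1$ and $(h^0,h^1)(M^m)=(m,0)$ on $\mathcal E$. The K\"unneth formula gives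
\[
h^i(X,L^m)=(m-1)^im^{n-i}=m^n-i\,m^{n-1}+O(m^{n-2}).
\]
Thus $\widehat h^i(X,L)\,m^n/n!=m^n$, and $\bigl(m^n-h^i(X,L^m)\bigr)/m^{n-1}\to i>0$.
\end{proof}

\section{Coherent sheaves and real classes}\label{sec:real}

In Theorem~\ref{thm:real} only the numerical classes of the $D_m$ are controlled, so infinitely many numerically trivial twists of $G$ may occur. We need to compare all of them with $\mathcal O_X^{\oplus\rho}$ at once. Let $X$ be projective over an algebraically closed field $k$. A set $\mathfrak G$ of coherent sheaves on $X$ is \emph{bounded} if there are a $k$-scheme $W$ of finite type and a coherent sheaf $\mathcal G$ on $X\times W$, flat over $W$, such that each $G\in\mathfrak G$ is isomorphic to the fiber of $\mathcal G$ at a $k$-point of $W$. A single sheaf forms a bounded set.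

\begin{lemma}\label{lem:bounded}
Let $X$ be integral and projective of dimension $n\ge1$ over an algebraically closed field $k$, let $A_1,\dots,A_r$ be globally generated ample line bundles, and let $\mathfrak G$ be a bounded set of coherent sheaves of rank $\rho$. Then there is a constant $C$ with
\[
|h^i(G\otimes A^a)-\rho\,h^i(A^a)|\le C(1+|a|)^{n-1}\qquad\text{for all }G\in\mathfrak G,\ a\in\mathbb Z^r,\ i\ge0 .
\]
\end{lemma}

\begin{proof}
Cover $W$ by finitely many affine open sets $W'$. The pullback of $A_1$ to $X\times W'$ is ample, so by Serre's theorem there is one $c\ge0$ such that $\mathcal G\otimes A_1^c$ is globally generated on each $X\times W'$. Restricting to fibers, $G\otimes A_1^c$ is globally generated for all $G\in\mathfrak G$. Its global sections span the stalk at the generic point, so $\rho$ of them form a basis of the stalk. They define a map $\mathcal O_X^{\oplus\rho}\to G\otimes A_1^c$ that is an isomorphism at the generic point. It is injective because $\mathcal O_X^{\oplus\rho}$ is torsion-free, and its cokernel $G'$ has $\dim\operatorname{Supp}G'\le n-1$. The long exact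 sequence gives
\[
T_{n-1}(G')\le T_{n-1}(G\otimes A_1^c)+\rho\,T_{n-1}(\mathcal O_X).
\]
By semicontinuity on $W$, both $T_{n-1}(G\otimes A_1^c)$ and $T_n(G)$ are bounded as $G$ varies in $\mathfrak G$. The difference $h^i(G\otimes A^{a+ce_1})-\rho\,h^i(A^a)$ lies between $-h^{i-1}(G'\otimes A^a)$ and $h^i(G'\otimes A^a)$, so by Lemma~\ref{lem:twist}(a) its absolute value is at most $2^{n-1}(1+|a|)^{n-1}T_{n-1}(G')$. By Lemma~\ref{lem:twist}(b),
\[
|h^i(G\otimes A^{a+ce_1})-h^i(G\otimes A^a)|\le2^nc\,(1+2|a|+c)^{n-1}T_n(G).
\]
Adding the two bounds proves the lemma.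
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:real}]
Every line bundle is a difference of very ample ones, so there are very ample $A_1,\dots,A_r$ whose classes form a basis of $N^1(X)_{\mathbb Q}$. (The rank $r$ is positive because $n\ge1$.) We use this basis to identify $N^1(X)_{\mathbb R}$ with $\mathbb R^r$ and let $x\in\mathbb R^r$ correspond to $\alpha$. The classes $[A_l]$ span a subgroup of finite index in $N^1(X)$; let $\mathcal M$ be a finite set of line bundles representing its cosets. Then
\[
D_m=M_m\otimes N_m\otimes A^{a(m)},\qquad M_m\in\mathcal M,\quad N_m\text{ numerically trivial},\quad a(m)\in\mathbb Z^r,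
\]
and $a(m)/m\to x$ because $[M_m]/m\to0$.

The numerically trivial line bundles form a bounded set: they are parametrized by $\operatorname{Pic}^\tau(X)$, which is of finite type \cite[Thm.~4.6]{Kleiman}, and they are the fibers of the Poincar\'e bundle $\mathcal P$ on $X\times\operatorname{Pic}^\tau(X)$. For $M\in\mathcal M$ the pullback of $G\otimes M$ to this product is flat over the second factor and remains so after tensoring with the line bundle $\mathcal P$. Taking the disjoint union over $M\in\mathcal M$, we see that the sheaves $G\otimes M\otimes N$ with $M\in\mathcal M$ and $N$ numerically trivial form a bounded set of rank $\rho$. Lemma~\ref{lem:bounded} gives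
\[
h^i(G\otimes D_m)=\rho\,h^i(A^{a(m)})+O(m^{n-1}),
\]
and it remains to show that $h^i(A^{a(m)})/m^n\to\widehat h^i(X,x)/n!$.

We compare with powers of a single line bundle. Let $y=b/t$ with $b\in\mathbb Z^r$ and $t\ge1$, and put $b(m)=\lfloor m/t\rfloor\,b$. Theorem~\ref{thm:main} for $A^b$ and homogeneity give
\[
\frac{h^i(A^{b(m)})}{m^n}\ \longrightarrow\ \frac{\widehat h^i(X,A^b)}{t^n\,n!}=\frac{\widehat h^i(X,y)}{n!}.
\]
Since $a(m)/m\to x$ and $b(m)/m\to y$, Lemma~\ref{lem:twist}(b) for $\mathcal O_X$, divided by $m^n$, yields
\[
\limsup_{m\to\infty}\Bigl|\frac{h^i(A^{a(m)})}{m^n}-\frac{\widehat h^i(X,y)}{n!}\Bigr|\le2^nT_n(\mathcal O_X)\,|x-y|\,(1+|x|+|y|)^{n-1}.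
\]
Let $y\in\mathbb Q^r$ tend to $x$. The right side tends to $0$, and $\widehat h^i(X,y)\to\widehat h^i(X,x)$ by the continuity of $\widehat h^i$.
\end{proof}

\section{Positive characteristic}\label{sec:charp}

Let $k$ be algebraically closed of characteristic $p>0$.

\subsection*{Convergence along powers of $p$}
With $p$ fixed, uniformity is not an issue and the comparison is two-sided.

\begin{proof}[Proof of Theorem~\ref{thm:charp}(1)]
Write $L=A_1\otimes A_2^{-1}$ with $A_1,A_2$ very ample. The rank of $F_*\mathcal O_X$ is $[\kappa':\kappa'^p]$, where $\kappa'$ is the function field. Choose a purely transcendental subfield $\kappa=k(t_1,\dots,t_n)$ over which $\kappa'$ is finite. Then $[\kappa:\kappa^p]=p^n$, and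
\[
[\kappa':\kappa'^p]\,[\kappa'^p:\kappa^p]=[\kappa':\kappa]\,[\kappa:\kappa^p],\qquad[\kappa'^p:\kappa^p]=[\kappa':\kappa],
\]
so the rank is $p^n$. By \eqref{eq:proj} and Lemma~\ref{lem:bounded} for the single sheaf $F_*\mathcal O_X$, there is $C$, depending on $X$, $L$ and $p$, with $|h^i(L^{pm})-p^nh^i(L^m)|\le Cm^{n-1}$ for all $m\ge1$. For $f(m)=h^i(L^m)/m^n$ this reads $|f(pm)-f(m)|\le C/(p^nm)$. Hence $|f(mp^{e+1})-f(mp^e)|\le C/(p^{n+e}m)$, which is summable in $e$, and $f(mp^e)$ is a Cauchy sequence.
\end{proof}

\subsection*{The incidence threefold}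
Let $X$ and $L$ be as in Theorem~\ref{thm:charp}(2). The first projection makes $X$ a $\mathbb P^1$-bundle over $\mathbb P^2$, so $X$ is a smooth irreducible threefold. We translate the computation of $h^2(X,L^m)$ into one about three powers of linear forms in two variables.

\begin{lemma}\label{lem:reduce}
Over any field $k$ and for $m\ge3$ we have $h^1(X,L^m)-h^2(X,L^m)=m^2-1$ and
\[
h^2(X,L^m)=\sum_{c}\dim(R_c)_m,\qquad R_c=k[z_1,z_2]/(z_1^{c_1},z_2^{c_2},w^{c_3}),\quad w=z_1+z_2,
\]
where $c$ runs over the triples of integers $c_j\ge1$ with $|c|=2m$, and $(R_c)_m$ is the part of degree $m$. The graded ring $R_c$ depends up to isomorphism only on the unordered triple $c$.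
\end{lemma}

\begin{proof}
On $\mathbb P^2$, the space $H^0(\mathcal O(t))$ has as a basis the monomials $x^\alpha$ with $\alpha_j\ge0$ and $|\alpha|=t$. The space $H^2(\mathcal O(-t))$ has as a basis the Laurent monomials $y^{-\beta}$ with $\beta_j\ge1$ and $|\beta|=t$, and $y_j$ sends $y^{-\beta}$ to $y^{-(\beta-e_j)}$ if $\beta_j\ge2$ and to $0$ if $\beta_j=1$. For $t\ge0$ the dimensions are $\binom{t+2}2$ and, for $t\ge 3$, $\binom{t-1}2$, and these bundles have no other cohomology. By the K\"unneth formula $\mathcal O(m,-m)$ and $\mathcal O(m-1,-m-1)$ have cohomology only in degree $2$. The sequence $0\to\mathcal O(m-1,-m-1)\to\mathcal O(m,-m)\to L^m\to0$ then identifies $H^1(X,L^m)$ and $H^2(X,L^m)$ with the kernel and the cokernel of multiplication by $\sum x_jy_j$,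
\begin{equation}\label{eq:mult}
H^0(\mathcal O(m-1))\otimes H^2(\mathcal O(-m-1))\to H^0(\mathcal O(m))\otimes H^2(\mathcal O(-m)).
\end{equation}
Therefore
\[
h^1-h^2=\binom{m+1}2\binom m2-\binom{m+2}2\binom{m-1}2=\frac{(m^2-1)\bigl(m^2-(m^2-4)\bigr)}4=m^2-1 .
\]
Give $x^\alpha y^{-\beta}$ the weight $c=\alpha+\beta$. On both sides of \eqref{eq:mult} we have $|c|=2m$ and $c_j\ge1$, and each $x_jy_j$ preserves the weight. For fixed $c$ the basis element is determined by $\alpha$, subject to $0\le\alpha_j\le c_j-1$, and $x_jy_j$ raises $\alpha_j$ by one, with result $0$ if $\alpha_j=c_j-1$. So $x^\alpha y^{-\beta}\mapsto z^\alpha$ identifies the weight $c$ part of \eqref{eq:mult} with multiplication by $z_1+z_2+z_3$ from degree $m-1$ to degree $m$ in $k[z_1,z_2,z_3]/(z_1^{c_1},z_2^{c_2},z_3^{c_3})$. The cokernel is the degree $m$ part of $k[z_1,z_2,z_3]/(z_1^{c_1},z_2^{c_2},z_3^{c_3},z_1+z_2+z_3)$. This ring is symmetric under permutations of the indices, and substituting $z_3=-w$ identifies it with $R_c$.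
\end{proof}

The characteristic enters through the identity $w^q=z_1^q+z_2^q$ for $q=p^e$. It works in two opposite ways. When all $c_j\le q$ it forces $R_c$ to be small, and when all $c_j\ge q$ it makes the third relation nearly redundant.

\begin{lemma}\label{lem:vanish}
If $q=p^e\ge3$, then $h^2(X,L^q)=0$.
\end{lemma}

\begin{proof}
Let $|c|=2q$; we show $(R_c)_q=0$. Suppose first that some $c_j\ge q+1$, by symmetry $c_3$. Then $c_1+c_2\le q-1$. Every monomial of degree at least $c_1+c_2-1$ is divisible by $z_1^{c_1}$ or $z_2^{c_2}$, so $(R_c)_q=0$.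

Now let all $c_j\le q$ and put $B=k[z_1,z_2]/(z_1^{c_1},z_2^{c_2})$, so that $R_c=B/w^{c_3}B$. The involution $z_1^az_2^b\mapsto z_1^{c_1-1-a}z_2^{c_2-1-b}$ of the monomial basis shows $\dim B_j=\dim B_{\sigma-j}$ for $\sigma=c_1+c_2-2=2q-c_3-2$. We work in degree $q-1$ rather than $q$, because $\sigma-(q-1)=q-1-c_3$, so that the source and target of
\[
w^{c_3}\colon B_{q-1-c_3}\to B_{q-1}
\]
have the same dimension. If this map is injective, it is surjective; then $(R_c)_{q-1}=0$ and hence $(R_c)_q=0$, as $R_c$ is generated in degree $1$. Let $f$ be a form of degree $q-1-c_3$ with $w^{c_3}f=gz_1^{c_1}+hz_2^{c_2}$, where $g$ and $h$ are forms of degrees $q-1-c_1$ and $q-1-c_2$ (forms of negative degree are $0$). Multiply by $w^{q-c_3}$, use $w^q=z_1^q+z_2^q$, and rearrange: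
\[
z_1^{c_1}\bigl(fz_1^{q-c_1}-gw^{q-c_3}\bigr)=z_2^{c_2}\bigl(hw^{q-c_3}-fz_2^{q-c_2}\bigr).
\]
So $z_2^{c_2}$ divides $fz_1^{q-c_1}-gw^{q-c_3}$, a form of degree $2q-1-c_1-c_3=c_2-1$, which must therefore vanish. Then $w^{q-c_3}$ divides $fz_1^{q-c_1}$, hence divides $f$, since $w$ and $z_1$ are coprime. As $f$ has degree $q-1-c_3<q-c_3$, we get $f=0$.
\end{proof}

\begin{lemma}\label{lem:lower}
If $q=p^e$ and $3q/2\le m\le2q-1$, then $h^2(X,L^m)\ge\dbinom{2m-3q+2}2\,(2q-1-m)$.
\end{lemma}

\begin{proof}
Note that $m\ge3$. If all $c_j\ge q$, then $(z_1^{c_1},z_2^{c_2},w^{c_3})\subset(z_1^q,z_2^q)$, so $R_c$ surjects onto $k[z_1,z_2]/(z_1^q,z_2^q)$. In degree $m$ this ring has the basis $z_1^az_2^{m-a}$ with $m-q+1\le a\le q-1$, of cardinality $2q-1-m$. The triples with $|c|=2m$ and all $c_j\ge q$ correspond to triples of nonnegative integers with sum $2m-3q$, and there are $\binom{2m-3q+2}2$ of them.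
\end{proof}

For instance, for $p=2$, $q=4$, $m=6$ the triple $c=(4,4,4)$ contributes the class of $z_1^3z_2^3$, so $h^2(X,L^6)\ne0$, while $h^2(X,L^4)=h^2(X,L^8)=0$. The bound is of order $q^3$ when $m/q$ stays strictly between $3/2$ and $2$.

\begin{proof}[Proof of Theorem~\ref{thm:charp}(2)]
Let $q=p^e\ge8$ and $m_e=\lfloor7q/4\rfloor$. Then $2m_e-3q\ge q/2-2\geq 0$ and $2q-1-m_e\ge q/4-1\geq 0$. Lemma~\ref{lem:lower} and $\binom{j+2}2\ge j^2/2$ give
\begin{equation}\label{eq:74}
h^2(X,L^{m_e})\ge\frac12\Bigl(\frac q2-2\Bigr)^2\Bigl(\frac q4-1\Bigr),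
\end{equation}
so $\liminf_eh^2(X,L^{m_e})/m_e^3\ge\frac1{32}\cdot\frac{64}{343}=\frac2{343}$. Along $m=p^e$ the sequence $h^2(X,L^m)/m^3$ vanishes by Lemma~\ref{lem:vanish}. So it has no limit, and since $h^1-h^2=m^2-1=o(m^3)$, neither has $h^1(X,L^m)/m^3$.
\end{proof}

\begin{remark}
The same threefold over $\mathbb C$ illustrates the proof of Theorem~\ref{thm:main}. The map \eqref{eq:mult} is given by an integer matrix that does not depend on the field, and the rank of such a matrix over $\mathbb F_p$ is at most its rank over $\mathbb Q$. By Lemma~\ref{lem:vanish}, $h^2(X_{\mathbb C},L^p)=0$ for all primes $p\ge3$. The limit of $h^2(X_{\mathbb C},L^m)/m^3$, which exists by Theorem~\ref{thm:main}, is therefore $0$. On the other hand, \eqref{eq:74} with $q=p\ge11$ shows that for $m=\lfloor7p/4\rfloor$ the number $h^2(X,L^m)$ in characteristic $p$ is of order $m^3$, uniformly in $p$. So for the model over $\mathbb Z$ the inequality \eqref{eq:all} is strict to leading order at these $m$, the prime $p$ does not lie in $U_m$, and the finitely many primes excluded in Lemma~\ref{lem:points} do depend on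 $m$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{EGA}
EGA IV$_3$.

\bibitem{HKP}
Milena Hering, Alex K\"uronya, Sam Payne, \emph{Asymptotic cohomological functions of toric divisors}, arXiv:math/0501104 (2005).

\bibitem{Kleiman}
Kleiman, SGA 6, Exp.~XIII.

\end{thebibliography}
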